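\title{A weakly mixing measure that the XOR cellular automaton drives to zero}

\begin{abstract}
Let $F(x)_i=x_i+x_{i+1} \bmod 2$ be the two-neighbor XOR cellular automaton on $\{0,1\}^{\mathbb Z}$. We construct a shift-invariant, weakly mixing probability measure $\mu$ of full support such that $F^n\mu$ converges to the point mass at the zero configuration. Every shift-invariant measure with this limit is rigid along the powers of $2$, so weak mixing cannot be replaced by mild or strong mixing. We also find the exact threshold for the dyadic averages of the density $a_n$ of ones in $F^n\mu$: if $\sum_n a_n n^{1-\log_2 3}<\infty$, then almost every point is periodic, and this is sharp among weakly mixing measures of full support.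
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\Sigma=\{0,1\}$, regarded as the field $\mathbb F_2$, and let $\sigma$ be the shift on $\Sigma^{\mathbb Z}$, $\sigma(x)_i=x_{i+1}$. The two-neighbor XOR cellular automaton is the map
\[
F(x)_i=x_i+x_{i+1}\pmod 2,\qquad\text{that is,}\qquad F=1+\sigma .
\]
It is surjective and exactly two-to-one: given $y$, choose $x_0$ freely and solve $x_i+x_{i+1}=y_i$ to the right and to the left. One step of $F$ thus forgets a single bit on the whole line. We ask whether the iterates of $F$ can nevertheless empty a random configuration of its ones.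

Measures are Borel probability measures on $\Sigma^{\mathbb Z}$, and $F^n\mu=\mu\circ F^{-n}$. Intervals are intervals of integers. For a word $w$ of length $\ell$ let $[w]=\{x:x_{[0,\ell)}=w\}$, and for $B\subset\Sigma^\ell$ write $\mu(B)$ for $\mu\{x:x_{[0,\ell)}\in B\}$. Convergence is weak-$*$ convergence; for shift-invariant measures it means convergence of $\mu_n([w])$ for every word $w$. The constant configurations are denoted $\mathbf 0$ and $\mathbf 1$. A measure has \emph{full support} if $\mu([w])>0$ for every word $w$. A shift-invariant measure $\mu$ is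
\begin{itemize}
\item \emph{ergodic} if every $\sigma$-invariant Borel set has measure $0$ or $1$;
\item \emph{weakly mixing} if $\frac1N\sum_{m<N}|\mu(A\cap\sigma^{-m}B)-\mu(A)\mu(B)|\to0$ for all Borel sets $A,B$; by a textbook theorem this holds if and only if every $f\in L^2(\mu)$ with $f\circ\sigma=\lambda f$ for some $\lambda\in\mathbb C$ is almost everywhere constant;
\item \emph{strongly mixing} if $\mu(A\cap\sigma^{-m}B)\to\mu(A)\mu(B)$ for all Borel sets $A,B$;
\item \emph{rigid along} a sequence $n_k\to\infty$ if $\mu(\sigma^{-n_k}B\,\triangle\,B)\to0$ for every Borel set $B$;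
\item \emph{mildly mixing} if it has no nontrivial rigid factor: every $\sigma$-invariant $\sigma$-algebra of Borel sets that all satisfy $\mu(\sigma^{-n_k}B\,\triangle\,B)\to0$ along a common sequence $n_k\to\infty$ consists of sets of measure $0$ or $1$.
\end{itemize}
Weak mixing implies ergodicity (take $A=B$ invariant). The following question comes from \cite{HTS}.

\medskip
\noindent\textbf{Question.} Is there a shift-invariant, weakly mixing measure $\mu$ of full support such that $F^n\mu\to\delta_{\mathbf 0}$?
\medskip

Full support excludes the degenerate solutions $\delta_{\mathbf 0}$ and $\delta_{\mathbf 1}$. The convergence is governed by one sequence of numbers, the density of ones at time $n$: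
\[
a_n(\mu)=\mu\{x:(F^nx)_0=1\}.
\]
Since $F^n\mu$ is shift-invariant, $1-\ell a_n(\mu)\le F^n\mu([0^\ell])\le 1-a_n(\mu)$ for $\ell\ge1$. Hence $F^n\mu\to\delta_{\mathbf 0}$ if and only if $a_n(\mu)\to0$.

The basic identity is $F^{2^k}=1+\sigma^{2^k}$, obtained by squaring $k$ times in characteristic $2$. It shows that
\[
X_k=\{x:\sigma^{2^k}x=x\}=\ker F^{2^k},
\]
so a measure carried by the finite set $X_k$ has $a_n=0$ for $n\ge2^k$. Other simple measures behave differently. The orbit of $(011)^\infty$ is mapped onto itself by $F$. For a Bernoulli measure with density $p$ of ones, $a_{2^k}=\mu(x_0\ne x_{2^k})=2p(1-p)$ for every $k$. Without ergodicity the question is easy: if $\lambda_k$ is uniform on $X_k$, then $\sum_{k\ge1}2^{-k}\lambda_k$ is shift-invariant, has full support, and satisfies $a_n\le\sum_{2^k>n}2^{-k}\to0$. Its ergodic pieces, however, are finite orbits, and an orbit of length $p>1$ carries a clock, an eigenfunction with eigenvalue $e^{2\pi i/p}$. Dyadic periodicity is the evident way to kill ones and weak mixing forbids clocks, so one may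 guess that the answer is no. It is yes.

\begin{theorem}\label{thm:main}
There is a shift-invariant, weakly mixing measure $\mu$ of full support with $F^n\mu\to\delta_{\mathbf 0}$.
\end{theorem}

The guess is not far off: such a measure must be nearly $2^k$-periodic, and it is truly periodic if $a_n$ decays too fast. The right measure of speed is
\[
D_j(\mu)=\Big(\frac23\Big)^{j}\sum_{2^j\le n<2^{j+1}}a_n(\mu)=\Big(\frac43\Big)^{j}\cdot 2^{-j}\sum_{2^j\le n<2^{j+1}}a_n(\mu),\qquad j\ge0 .
\]
An isolated $1$ generates Pascal's triangle modulo $2$, which has $3^j$ ones in its first $2^j$ rows. If isolated defects occur with a small density $d$, the sum of $a_n$ over a dyadic range is therefore of order $3^jd$, and $D_j$ is of order $2^jd$: it estimates the chance of meeting a defect in a window of length $2^j$. Both $a_n$ and $D_j$ are affine in $\mu$.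

\begin{theorem}\label{thm:limits}
Let $\mu$ be shift-invariant.
\begin{enumerate}
\item[(a)] If $F^n\mu\to\delta_{\mathbf 0}$, then $\mu$ is rigid along $(2^k)$. If $\mu$ is moreover strongly mixing or mildly mixing, then $\mu=\delta_{\mathbf 0}$ or $\mu=\delta_{\mathbf 1}$.
\item[(b)] If $\sum_jD_j(\mu)<\infty$, or equivalently $\sum_{n\ge1}a_n(\mu)\,n^{1-\log_23}<\infty$, then $\mu$-almost every $x$ satisfies $\sigma^{2^k}x=x$ for some $k$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $(\varepsilon_j)_{j\ge0}$ be positive and nonincreasing. There is a shift-invariant, weakly mixing measure $\mu$ of full support with $F^n\mu\to\delta_{\mathbf 0}$ and $D_j(\mu)\le\varepsilon_j$ for all $j\ge0$ if and only if $\sum_j\varepsilon_j=\infty$.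
\end{theorem}

Put $\theta=2-\log_23\approx0.415$, so that $(3/4)^j=2^{-\theta j}$. The average of $a_n$ over $[2^j,2^{j+1})$ equals $2^{-\theta j}D_j$. By Theorem~\ref{thm:sharp} it can be as small as $2^{-\theta j}\varepsilon_j$ for any nonincreasing nonsummable $(\varepsilon_j)$, for instance $\varepsilon_j=1/(j+1)$. On the other hand, $a_n=O(n^{-\theta}(\log n)^{-1-\eta})$ with $\eta>0$ gives $D_j=O(j^{-1-\eta})$. By Theorem~\ref{thm:limits}(b) this is impossible for an ergodic measure that is not carried by a finite orbit: if almost every point is periodic, one of the countably many finite orbits has positive measure, and by ergodicity it has measure $1$.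

Section~\ref{sec:glue} studies one operation on measures, the periodic gluing of independent blocks. Section~\ref{sec:construction} iterates it with a random block length and proves Theorem~\ref{thm:main}. Section~\ref{sec:limits} proves Theorem~\ref{thm:limits}, and Section~\ref{sec:sharp} tunes the construction to prove Theorem~\ref{thm:sharp}.

\section{Gluing independent blocks}\label{sec:glue}

Let $\omega(m)$ be the number of ones in the binary expansion of $m$. Over $\mathbb F_2$ we have $(1+Z)^m=\prod_k(1+Z^{2^k})$, with $k$ ranging over the positions of these ones, and the product expands into distinct monomials. Thus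
\begin{equation}\label{eq:pascal}
(1+Z)^m=\sum_{t\in T_m}Z^t,\qquad T_m\subset[0,m],\qquad |T_m|=2^{\omega(m)},\qquad \sum_{m<2^k}2^{\omega(m)}=3^k,
\end{equation}
the last identity because each of the $k$ digits contributes a factor $1+2$. With $Z=\sigma$ this gives $(F^mx)_i=\sum_{t\in T_m}x_{i+t}$; in particular $(F^mx)_0$ depends only on $x_{[0,m]}$.

From a given measure $\nu$ we want a new measure that looks like $\nu$ in short windows, so that iteration converges; that is periodic, so that $F$ kills it; and in which most pairs of distant windows are independent, as a step toward weak mixing. The following operation has all three properties.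

\begin{definition}\label{def:P}
Let $\nu$ be shift-invariant, $L\ge0$, $r\ge1$, $R=2^r$, $Q=2^{L+r}$. Let $x^{(0)},\dots,x^{(R-1)}$ be independent with law $\nu$, and let $z$ be the $Q$-periodic configuration with
\[
z_{h2^L+c}=x^{(h)}_c\qquad(0\le h<R,\ 0\le c<2^L).
\]
Let the \emph{phase} $\varphi$ be uniform in $[0,Q)$ and independent of the $x^{(h)}$. The law of $y=\sigma^\varphi z$ is denoted $P_{L,r}\nu$.
\end{definition}

The measure $P_{L,r}\nu$ is carried by $X_{L+r}$, and it is shift-invariant because $\varphi+1$ is again uniform modulo $Q$. The \emph{blocks} of $y$ are the intervals $[h2^L-\varphi,(h+1)2^L-\varphi)$, $h\in\mathbb Z$; the \emph{index} of such a block is $h \bmod R$, and its left endpoint is a \emph{boundary}.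

\begin{example}\label{ex:constant}
Let $\nu_0=\frac12\delta_{\mathbf 0}+\frac12\delta_{\mathbf 1}$. Then $y$ is constant on each block, with independent fair bits $b_0,\dots,b_{R-1}$ as values. For $L=2$, $r=1$, $b_0=0$, $b_1=1$, one period of $F^nz$ is
\[
\begin{array}{c|cccccccc}
n=0&0&0&0&0&1&1&1&1\\
n=1&0&0&0&1&0&0&0&1\\
n=2&0&0&1&1&0&0&1&1\\
n=3&0&1&0&1&0&1&0&1\\
n=4&1&1&1&1&1&1&1&1
\end{array}
\]
and $F^5z=\mathbf 0$. The interior of a block is erased at once, each boundary leaves a defect, and a Pascal triangle grows from the defect until it fills the block. For general $L$ and $r$, the configuration $u=Fy$ vanishes except at the last cell of each block, where it equals $b_h+b_{h+1}$ (indices modulo $R$), a fair bit since $R\ge2$. Let $1\le n\le2^L$. Then $(F^ny)_0=\sum_{t\in T_{n-1}}u_t$, the set $T_{n-1}\subset[0,2^L)$ contains at most one last cell, and each $t$ is a last cell with probability $2^{-L}$. Hence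
\[
a_n(P_{L,r}\nu_0)=2^{\omega(n-1)-L-1}\qquad(1\le n\le2^L).
\]
For $j<L$, the sum over $2^j<n\le2^{j+1}$ is $(3^{j+1}-3^j)2^{-L-1}=3^j2^{-L}$. Adding $a_{2^j}=2^{j-L-1}$ and removing $a_{2^{j+1}}=2^{j-L}$ gives $D_j=2^{j-L}\big(1-\frac12(\frac23)^j\big)$, which is, up to a factor at most $2$, the expected number of boundaries in a window of length $2^j$. At larger times, $a_n=0$ for $n\ge2^{L+r}$, but for $n=2^{L+t}$ with $0\le t<r$ the cells $0$ and $n$ lie in blocks of different index, so $a_n=\frac12$. The independence that we want for weak mixing is exactly what makes $a_n$ large on the scales from $2^L$ to $2^{L+r}$.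
\end{example}

The next two lemmas extend what the example shows to a general $\nu$. Call an interval \emph{unbroken} if it is contained in one block. Two facts are used throughout. First, an interval $[m,m+\ell)$ with $\ell\le2^L$ is unbroken if and only if $(\varphi+m)\bmod2^L\le2^L-\ell$, so it is broken with probability $(\ell-1)2^{-L}$. Second, conditionally on $\varphi$, the word that $y$ shows on an unbroken interval of length $\ell$ is $x^{(h)}_{[c,c+\ell)}$ for some $h,c$ determined by $\varphi$; it has the law of $x_{[0,\ell)}$ under $\nu$ by shift invariance, and the words on unbroken intervals in blocks of different index are independent.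

\begin{lemma}[windows]\label{lem:windows}
Let $\nu$ be shift-invariant, $P=P_{L,r}\nu$ and $Q=2^{L+r}$.
\begin{enumerate}
\item[(a)] For $B\subset\Sigma^\ell$ we have $|P(B)-\nu(B)|\le(\ell-1)2^{-L}$, and $P(B)\ge(1-(\ell-1)2^{-L})\,\nu(B)$ if $\ell\le2^L$.
\item[(b)] If $|u|=|v|\le2^L$, then $P([uv])\ge Q^{-1}\nu([u])\nu([v])$.
\item[(c)] If $|u|=|v|=\ell$ and $N$ is a positive multiple of $Q$, then
\[
\frac1N\sum_{m<N}\big|P([u]\cap\sigma^{-m}[v])-\nu([u])\nu([v])\big|\le2^{1-r}+2\ell2^{-L}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}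
(a) Let $\ell\le2^L$ and $\kappa=(\ell-1)2^{-L}$. Conditioning on whether $[0,\ell)$ is broken gives $P(B)=(1-\kappa)\nu(B)+\kappa\tau$ with $\tau\in[0,1]$, and both bounds follow. For $\ell>2^L$ the first bound is at least $1$.

(b) Let $\ell=|u|$. With probability $Q^{-1}$ we have $\varphi=2^L-\ell$. Then $[0,\ell)$ is the end of the block with $h=0$ and $[\ell,2\ell)$ is the beginning of the block with $h=1$. The indices differ because $R\ge2$, so $y_{[0,2\ell)}=uv$ with conditional probability $\nu([u])\nu([v])$.

(c) We may assume $\ell\le2^L$, since otherwise the right side exceeds $1$. Suppose first that $m\bmod Q\in[2^L,Q-2^L]$. The cells $0$ and $m$ lie in blocks of different index: if they sat at offsets $c,c'\in[0,2^L)$ in blocks of the same index, then $m\equiv c'-c\pmod Q$ with $|c'-c|<2^L$, which puts $m\bmod Q$ in $[0,2^L)$ or in $(Q-2^L,Q)$. With probability at least $1-2\ell2^{-L}$ both $[0,\ell)$ and $[m,m+\ell)$ are unbroken, and for such $\varphi$ the event $[u]\cap\sigma^{-m}[v]$ has conditional probability $\nu([u])\nu([v])$. So the $m$-th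 term is at most $2\ell2^{-L}$. The other $m$ occupy fewer than $2\cdot2^L$ residues modulo $Q$, hence a proportion less than $2^{1-r}$ of $[0,N)$, and for them the term is at most $1$.
\end{proof}

\begin{lemma}[evolution under $F$]\label{lem:evolution}
Let $\nu$ be shift-invariant and carried by $X_K$, and let $P=P_{L,r}\nu$.
\begin{enumerate}
\item[(a)] $a_n(P)=0$ for $n\ge2^{L+r}$.
\item[(b)] $a_n(P)\le\min(1,n2^{-L})$ for $n\ge2^K$.
\item[(c)] $D_j(P)\le6\,(4/3)^K\,2^{j-L}$ for $j\ge K$.
\end{enumerate}
\end{lemma}

\begin{proof}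
(a) $P$ is carried by $X_{L+r}=\ker F^{2^{L+r}}$.

(b) Here $a_n(\nu)=0$, and the event $(F^nx)_0=1$ depends on $x_{[0,n]}$. Apply Lemma~\ref{lem:windows}(a) with $\ell=n+1$.

(c) Part (b) only gives $D_j(P)\le 2(4/3)^j2^{j-L}$, because it treats the whole cone below a defect as filled with ones. To replace $(4/3)^j$ by $(4/3)^K$ we use that this cone is a Pascal triangle with cells of size about $2^K$. Let $u=F^{2^K}y$, so $u_i=y_i+y_{i+2^K}$. The $x^{(h)}$ are $2^K$-periodic, so $u_i=0$ unless some boundary $\beta$ satisfies $i<\beta\le i+2^K$. Thus $u$ is supported in $J=\bigcup_\beta[\beta-2^K,\beta)$. For $n\ge2^K$ write $n=m2^K+n'$ with $m\ge1$ and $0\le n'<2^K$. By \eqref{eq:pascal} with $Z=\sigma^{2^K}$,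
\[
F^ny=F^{n'}\big(1+\sigma^{2^K}\big)^{m-1}u=\sum_{t\in T_{m-1}}F^{n'}\sigma^{t2^K}u .
\]
The term with index $t$ is supported in $J-t2^K-[0,n']$. This set is the union of the translates by $2^L\mathbb Z$ of one interval of length $2^K+n'<2^{K+1}$ whose position modulo $2^L$ is uniform, so it contains $0$ with probability at most $2^{K+1-L}$. Hence $a_n(P)\le2^{K+1-L}2^{\omega(m-1)}$. When $n$ ranges over $[2^j,2^{j+1})$, each $m$ occurs $2^K$ times and $m-1<2^{j-K+1}$, so by \eqref{eq:pascal}
\[
\sum_{2^j\le n<2^{j+1}}a_n(P)\le2^K\,2^{K+1-L}\,3^{j-K+1}.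
\]
Multiplying by $(2/3)^j$ gives $2^{2K+1-L}\,3^{1-K}\,2^j=6\,(4/3)^K2^{j-L}$.
\end{proof}

\section{The construction}\label{sec:construction}

Decorrelation in Lemma~\ref{lem:windows}(c) needs $r\to\infty$, and Example~\ref{ex:constant} shows that a single gluing has $a_n=\frac12$ at $r$ different scales. By Lemma~\ref{lem:evolution}(a),(b), however, a given time $n$ is dangerous only for the roughly $r$ values of $L$ with $2^L\le n<2^{L+r}$. So we choose $L$ at random among many more than $r$ values. The resulting mixture is not ergodic, but this does no harm: the estimate in Lemma~\ref{lem:windows}(c) has the same target $\nu([u])\nu([v])$ for every $L$ and survives averaging. In the limit, independent samples with different values of $L$ are glued side by side, and no period governs the whole line.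

Let $\nu_0=\frac12\delta_{\mathbf 0}+\frac12\delta_{\mathbf 1}$, $K_0=0$ and $r_s=s+1$. Given a shift-invariant $\nu_s$ carried by $X_{K_s}$, choose integers $M_s$ and $I_s\ge1$, put $\Lambda_s=[M_s,M_s+I_s)$, choose weights $p_s(L)>0$, $L\in\Lambda_s$, with sum $1$ and maximum $\pi_s$, and define
\[
\nu_{s+1}=\sum_{L\in\Lambda_s}p_s(L)\,P_{L,r_s}\nu_s,\qquad K_{s+1}=M_s+I_s-1+r_s .
\]
Since $L+r_s\le K_{s+1}$ for $L\in\Lambda_s$ and $X_k\subset X_{k+1}$, the measure $\nu_{s+1}$ is shift-invariant and carried by $X_{K_{s+1}}$. The parameters are \emph{admissible} if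
\begin{equation}\label{eq:admissible}
M_s\ge2K_s+s+1\quad\text{for all }s,\qquad\text{and}\qquad(r_s+2)\pi_s\to0 .
\end{equation}
The first condition makes the new blocks so long that windows of length $2^{K_s}$, the scale on which $\nu_s$ was designed, are almost never broken again. The second says that $L$ is spread out.

\begin{proposition}\label{prop:construction}
For admissible parameters, $\nu_s$ converges to a shift-invariant measure $\nu$ with
\begin{align}
|\nu(B)-\nu_s(B)|&\le2\ell\,2^{-M_s}&&(B\subset\Sigma^\ell,\ s\ge0),\label{eq:close}\\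
|a_n(\nu)-a_n(\nu_s)|&\le2^{1+K_s-M_s}&&(n<2^{K_s},\ s\ge0).\label{eq:closea}
\end{align}
The measure $\nu$ is weakly mixing, has full support, and satisfies $F^n\nu\to\delta_{\mathbf 0}$.
\end{proposition}

Theorem~\ref{thm:main} follows by taking $M_s=2K_s+s+1$, $I_s=(s+3)2^s$ and uniform weights, for which $(r_s+2)\pi_s=2^{-s}$.

The proof yields decorrelation only for cylinders and only for averages up to $N=2^{K_{s+1}}$, a very sparse sequence. The spectral characterization of weak mixing shows that this is enough.

\begin{lemma}\label{lem:wm}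
Let $\nu$ be shift-invariant and let $(N_s)$ be positive integers such that, for all words $u,v$ of equal length,
\begin{equation}\label{eq:decor}
\lim_{s\to\infty}\frac1{N_s}\sum_{m<N_s}\big|\nu([u]\cap\sigma^{-m}[v])-\nu([u])\nu([v])\big|=0 .
\end{equation}
Then $\nu$ is weakly mixing.
\end{lemma}

\begin{proof}
Suppose that $f\in L^2(\nu)$ is nonconstant and $f\circ\sigma=\lambda f$. Invariance of the norm gives $|\lambda|=1$. If $\lambda\ne1$, then $\int f=\lambda\int f$ forces $\int f=0$; if $\lambda=1$, subtract the mean. So we may assume $\int f=0$ and $\|f\|_2=1$, and then $|\langle f\circ\sigma^m,f\rangle|=1$ for all $m$. Functions of finitely many coordinates are dense in $L^2(\nu)$, so there is $g=\sum_{|u|=\ell}c_u1_{\sigma^{-i}[u]}$, for some $i\in\mathbb Z$ and $\ell\ge1$, with $\|f-g\|_2\le\frac14$. By shift invariance,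
\[
\langle g\circ\sigma^m,g\rangle-\Big|\int g\Big|^2=\sum_{u,v}\overline{c_u}\,c_v\big(\nu([u]\cap\sigma^{-m}[v])-\nu([u])\nu([v])\big),
\]
so by \eqref{eq:decor} the average of the modulus of the left side over $m<N_s$ tends to $0$. On the other hand $|\int g|=|\int(g-f)|\le\frac14$ and
\[
|\langle f\circ\sigma^m,f\rangle-\langle g\circ\sigma^m,g\rangle|\le\|f-g\|_2\big(\|f\|_2+\|g\|_2\big)\le\tfrac14\cdot\tfrac94 ,
\]
so this modulus is at least $1-\frac9{16}-\frac1{16}=\frac38$ for every $m$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:construction}]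
\emph{Convergence.} We have $M_{s+1}>K_{s+1}>M_s>K_s$, so $(K_s)$ and $(M_s)$ are strictly increasing. By Lemma~\ref{lem:windows}(a), $|\nu_{t+1}(B)-\nu_t(B)|\le\ell2^{-M_t}$ for $B\subset\Sigma^\ell$, and $\sum_{t\ge s}2^{-M_t}\le2\cdot2^{-M_s}$. So $\nu_s([w])$ converges for every word $w$. By compactness of the space of probability measures, $\nu_s$ converges to a shift-invariant $\nu$, and \eqref{eq:close} holds. Taking $\ell=n+1\le2^{K_s}$ gives \eqref{eq:closea}.

\emph{The density of ones.} Let $n\ge1$. Since $K_0=0$, there are unique $s$ and $j$ with $2^{K_s}\le n<2^{K_{s+1}}$ and $2^j\le n<2^{j+1}$, and $s\to\infty$ as $n\to\infty$. We evaluate $a_n$ at stage $s+1$, the first stage at which it need not vanish. By Lemma~\ref{lem:evolution}(a) only $L\ge j-r_s+1$ contribute, and by Lemma~\ref{lem:evolution}(b)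
\[
a_n(\nu_{s+1})\le\pi_s\sum_{L\ge j-r_s+1}\min(1,2^{j+1-L})=\pi_s\Big((r_s+1)+\frac12+\frac14+\cdots\Big)=(r_s+2)\pi_s .
\]
By \eqref{eq:closea} at stage $s+1$ and $M_{s+1}\ge2K_{s+1}$, we get $a_n(\nu)\le(r_s+2)\pi_s+2^{1-K_{s+1}}\to0$.

\emph{Full support.} We first show that $\nu_s([w])>0$ whenever $|w|\le2^s$. For $s=0$ we have $\nu_0([0])=\nu_0([1])=\frac12$. If the claim holds for $s$, extend a given word of length at most $2^{s+1}$ to a word $uv$ with $|u|=|v|=2^s$. Any $L\in\Lambda_s$ satisfies $L\ge M_s>s$, so Lemma~\ref{lem:windows}(b) gives $\nu_{s+1}([uv])\ge p_s(L)2^{-L-r_s}\nu_s([u])\nu_s([v])>0$. This mass may be far smaller than the error in \eqref{eq:close}, so we pass to the limit with the multiplicative bound. Let $|w|=\ell\le2^s$. For $t\ge s$ we have $M_t\ge t+1$, hence $\ell2^{-M_t}\le2^{s-t-1}$, and Lemma~\ref{lem:windows}(a) gives $\nu_{t+1}([w])\ge(1-2^{s-t-1})\nu_t([w])$. Therefore $\nu([w])\ge\nu_s([w])\prod_{k\ge1}(1-2^{-k})>0$.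

\emph{Weak mixing.} Fix words $u,v$ of length $\ell$, put $A_m=[u]\cap\sigma^{-m}[v]$ and $N_s=2^{K_{s+1}}$. This $N_s$ is a multiple of $2^{L+r_s}$ for every $L\in\Lambda_s$, so averaging Lemma~\ref{lem:windows}(c) over $L$ gives
\[
\frac1{N_s}\sum_{m<N_s}\big|\nu_{s+1}(A_m)-\nu_s([u])\nu_s([v])\big|\le2^{1-r_s}+2\ell2^{-M_s}.
\]
For $m<N_s$ the event $A_m$ depends on $x_{[0,N_s+\ell)}$. Once $N_s\ge\ell$, the bound \eqref{eq:close} at stage $s+1$ gives
\[
|\nu(A_m)-\nu_{s+1}(A_m)|\le2(N_s+\ell)2^{-M_{s+1}}\le4N_s2^{-2K_{s+1}}=4\cdot2^{-K_{s+1}},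
\]
and at stage $s$ it gives $|\nu([u])\nu([v])-\nu_s([u])\nu_s([v])|\le4\ell2^{-M_s}$. All these errors tend to $0$; this is where $r_s\to\infty$ is used. So \eqref{eq:decor} holds and Lemma~\ref{lem:wm} applies.
\end{proof}

\begin{remark}
The condition $(r_s+2)\pi_s\to0$ is used only for $a_n(\nu)\to0$, and $\pi_s\to0$ is necessary for it. Indeed $\nu_s([1])=\frac12$ for all $s$ by Lemma~\ref{lem:windows}(a) with $\ell=1$. For $L\in\Lambda_s$ the cells $0$ and $2^L$ lie in consecutive blocks, so $a_{2^L}(P_{L,r_s}\nu_s)=\frac12$, and \eqref{eq:closea} gives $a_{2^L}(\nu)\ge\frac12p_s(L)-2^{1-K_{s+1}}$.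
\end{remark}

\section{Rigidity and forced periodicity}\label{sec:limits}

\begin{proof}[Proof of Theorem~\ref{thm:limits}(a)]
We have $\mu(x_i\ne x_{i+2^k})=a_{2^k}(\mu)\to0$ for each $i$. If $C$ depends on $\ell$ coordinates, then $x\in\sigma^{-2^k}C\,\triangle\,C$ forces $x_i\ne x_{i+2^k}$ for one of them, so $\mu(\sigma^{-2^k}C\,\triangle\,C)\le\ell a_{2^k}(\mu)\to0$. A Borel set $B$ can be approximated in measure by such sets $C$, and $\mu(\sigma^{-2^k}B\,\triangle\,B)\le2\mu(B\,\triangle\,C)+\mu(\sigma^{-2^k}C\,\triangle\,C)$. Hence $\mu$ is rigid along $(2^k)$.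

Let $p=\mu([1])$. If $\mu$ is strongly mixing, then $\mu(x_0\ne x_{2^k})\to2p(1-p)$, so $p\in\{0,1\}$. If $\mu$ is mildly mixing, the definition applies to the whole Borel $\sigma$-algebra, and again $p\in\{0,1\}$. By shift invariance every coordinate then equals $p$ almost surely.
\end{proof}

For part (b) we want to show that, almost surely, $x_{[0,2^{k+1})}$ is the square of $x_{[0,2^k)}$ for all large $k$. The failure of this event means that $F^{2^k}x$ has a $1$ in $[0,2^k)$, and a union bound estimates its probability by $2^ka_{2^k}$. For $a_n=O(n^{-\alpha})$ this is summable only when $\alpha>1$. To reach $\alpha>\theta$ we must use all times, not only the powers of $2$. The following lemma does this: a single $1$ at time $2^j-1$ cannot appear without $3^j$ ones nearby at times up to $2^j-1$.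

\begin{lemma}\label{lem:count}
Let $q=2^j$ and $(F^{q-1}x)_i=1$. Then $(F^nx)_c=1$ for at least $3^j$ pairs $(n,c)$ with $0\le n\le q-1$ and $i-q+1\le c\le i+2q-2$.
\end{lemma}

The bound is attained when $x$ has a single $1$, at position $i$: row $n$ then has $2^{\omega(n)}$ ones, and \eqref{eq:pascal} gives $3^j$ in total. The case $q=2$ shows why the rectangle is wider than the triangle of cells on which $(F^{q-1}x)_i$ depends. The three cells $x_i$, $x_{i+1}$, $(Fx)_i$ contain only two ones, and the third is found in a neighboring column, in one of two ways: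
\[
\begin{array}{c|cccc}
&i-1&i&i+1&i+2\\\hline
x&0&0&1&0\\
Fx&0&1&1&
\end{array}
\qquad\qquad
\begin{array}{c|cccc}
&i-1&i&i+1&i+2\\\hline
x&0&0&1&1\\
Fx&0&1&0&
\end{array}
\]
The general case repeats this dichotomy at every scale.

\begin{proof}[Proof of Lemma~\ref{lem:count}]
We use induction on $j$. For $j=0$ the pair $(0,i)$ works. Let $j\ge1$, $q'=q/2$ and $\xi(n,c)=(F^nx)_c$. Since $F^2=1+\sigma^2$, we have $\xi(n+2,c)=\xi(n,c)+\xi(n,c+2)$. This relation preserves the parities of the row and of the column. So for $\rho,\gamma\in\{0,1\}$ the configuration $x^{\rho,\gamma}$ defined by $x^{\rho,\gamma}_c=\xi(\rho,2c+\gamma)$ satisfies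
\[
(F^nx^{\rho,\gamma})_c=\xi(2n+\rho,\,2c+\gamma):
\]
the space-time array splits into four disjoint parity classes, and each class is itself a space-time array of $F$. Row $q'-1$ of the class $(\rho,\gamma)$ lies in row $q-2+\rho$ of $\xi$.

Let $b=F^{q-2}x$. Row $q-1$ of $\xi$ is $Fb$, and $(Fb)_i=1$ means $b_i\ne b_{i+1}$. We claim that at least three classes contain a $1$ in the rows $q-2$, $q-1$ and the columns $[i-1,i+2]$.
\begin{itemize}
\item Suppose $(Fb)_{i-1}=1$ or $(Fb)_{i+1}=1$. Together with $(Fb)_i=1$, this gives ones in both classes with $\rho=1$. One of $b_i,b_{i+1}$ equals $1$ and gives a class with $\rho=0$.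
\item Otherwise $b_{i-1}=b_i\ne b_{i+1}=b_{i+2}$. One of these two adjacent pairs consists of ones, which gives both classes with $\rho=0$. The cell $(q-1,i)$ gives a class with $\rho=1$.
\end{itemize}
For each of the three classes there is $c$ with $2c+\gamma\in[i-1,i+2]$ and $(F^{q'-1}x^{\rho,\gamma})_c=1$. By induction the class has at least $3^{j-1}$ ones at positions $(n,d)$ with $0\le n\le q'-1$ and $c-q'+1\le d\le c+2q'-2$. In $\xi$ they lie in rows $2n+\rho\in[0,q-1]$ and columns
\[
2d+\gamma\in[2c+\gamma-q+2,\ 2c+\gamma+2q-4]\subset[i-q+1,\ i+2q-2].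
\]
The three classes are disjoint, so there are at least $3^j$ ones.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limits}(b)]
The two summability conditions are equivalent because $(2/3)^{j+1}\le n^{1-\log_23}\le(2/3)^j$ for $2^j\le n<2^{j+1}$.

Let $q=2^j$. The quantity $D_j$ sees the rows $[q,2q)$, so we apply Lemma~\ref{lem:count} to $F^qx$. If $(F^{2q-1}x)_i=1$ for some $i\in[0,q)$, then there are at least $3^j$ ones in the rows $[q,2q)$ and the columns $[-q+1,3q-3]$. There are fewer than $4q$ such columns, so by shift invariance the expected number of ones in this rectangle is at most $4q\sum_{q\le n<2q}a_n(\mu)$. Markov's inequality gives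
\[
\mu\big\{(F^{2q-1}x)_{[0,q)}\ne0^q\big\}\le4\cdot2^j3^{-j}\sum_{q\le n<2q}a_n(\mu)=4D_j(\mu).
\]
The same bound holds for the windows $[q,2q)$ and $[2q,3q)$, and the three windows cover $[0,2q]$. So with probability at least $1-12D_j(\mu)$ the configuration $F^{2q-1}x$ vanishes on $[0,2q]$. Then $F^{2q}x$ vanishes on $[0,2q)$, that is, $x_i=x_{i+2q}$ for $0\le i<2q$.

Assume $\sum_jD_j(\mu)<\infty$. By the Borel--Cantelli lemma, for almost every $x$ there is $j_0$ such that $x_{[0,2^{j+2})}$ is the square of $x_{[0,2^{j+1})}$ for all $j\ge j_0$. By induction on $j$, each $x_{[0,2^{j+2})}$ is a power of the word $x_{[0,2^{j_0+1})}$, so $x_{[0,\infty)}$ has period $2^{j_0+1}$. Let $E_{k,N}=\{x:x_i=x_{i+2^k}\text{ for all }i\ge-N\}$. The sets $E_{k,0}$ increase with $k$ and their union has full measure, so $\mu(E_{k,0})\to1$. For fixed $k$ the sets $E_{k,N}$ decrease with $N$, have the same measure by shift invariance, and have intersection $X_k$. Hence $\mu(X_k)=\mu(E_{k,0})\to1$.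
\end{proof}

\section{The threshold for the decay rate}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Necessity.} Suppose $\sum_j\varepsilon_j<\infty$ and $D_j(\mu)\le\varepsilon_j$ for all $j$. By Theorem~\ref{thm:limits}(b) almost every point is periodic. A weakly mixing $\mu$ is ergodic, hence carried by one finite orbit, as noted in Section~\ref{sec:intro}. The points of a finite orbit show only boundedly many words of each length, so $\mu$ does not have full support.

\emph{Sufficiency.} Let $\sum_j\varepsilon_j=\infty$. Replacing $\varepsilon_j$ by $\min(\varepsilon_j,1)$ keeps the sequence nonincreasing and nonsummable, so we assume $\varepsilon_j\le1$. We run the construction of Section~\ref{sec:construction} with nonuniform weights. By Lemma~\ref{lem:evolution}, the block length $2^L$ contributes at most $6(4/3)^{K_s}2^{r_s}p_s(L)$ to $D_j$, at scales $j<L+r_s$, and geometrically less as $j$ decreases. We can thus afford a weight $p_s(L)$ of size $\varepsilon_{L+r_s}$ times a constant depending on the stage. The weights must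 add up to $1$, and divergence of $\sum_j\varepsilon_j$ makes this possible however small the constant is.

Precisely, given $\nu_s$ and $K_s$, choose an integer $M_s$ and define $c_s$ by
\[
M_s\ge2K_s+s+2+\log_2(1/\varepsilon_{K_s}),\qquad c_s=\frac1{12}\Big(\frac34\Big)^{K_s}2^{-r_s}.
\]
Let $I_s$ be the least integer with $S_s=\sum_{L=M_s}^{M_s+I_s-1}c_s\varepsilon_{L+r_s}\ge1$, which exists because the series diverges, and put $p_s(L)=c_s\varepsilon_{L+r_s}/S_s\le c_s\varepsilon_{L+r_s}$. Since $\varepsilon_j\le1$, we have $M_s\ge2K_s+s+1$ and $(r_s+2)\pi_s\le(r_s+2)2^{-r_s}/12\to0$, so \eqref{eq:admissible} holds. By Proposition~\ref{prop:construction} the limit $\nu$ is shift-invariant, weakly mixing, of full support, and $F^n\nu\to\delta_{\mathbf 0}$. It remains to bound $D_j(\nu)$.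

Let $j\ge0$ and let $s$ be such that $K_s\le j<K_{s+1}$. By Lemma~\ref{lem:evolution}(a), $D_j(P_{L,r_s}\nu_s)=0$ when $L+r_s\le j$. For the other $L$, monotonicity gives $p_s(L)\le c_s\varepsilon_{L+r_s}\le c_s\varepsilon_j$. Lemma~\ref{lem:evolution}(c) applies because $j\ge K_s$, and $D_j$ is affine, so
\[
D_j(\nu_{s+1})\le6\Big(\frac43\Big)^{K_s}c_s\,\varepsilon_j\sum_{L\ge j-r_s+1}2^{j-L}=6\Big(\frac43\Big)^{K_s}c_s\,2^{r_s}\varepsilon_j=\frac{\varepsilon_j}2 .
\]
The later stages cost at most the other half. Each of the $2^j$ times $n\in[2^j,2^{j+1})$ satisfies $n<2^{K_{s+1}}$, so \eqref{eq:closea} at stage $s+1$ gives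
\[
|D_j(\nu)-D_j(\nu_{s+1})|\le\Big(\frac43\Big)^{j}2^{1+K_{s+1}-M_{s+1}}\le2^{1+2K_{s+1}-M_{s+1}}\le\frac{\varepsilon_{K_{s+1}}}2\le\frac{\varepsilon_j}2 ,
\]
where the third inequality is the choice of $M_{s+1}$ and the last is the second and final use of monotonicity. Therefore $D_j(\nu)\le\varepsilon_j$ for every $j\ge0$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HTS}
Benjamin Hellouin de Menibus, Ilkka T\"orm\"a, Ville Salo,
\emph{Symbol Frequencies in Surjective Cellular Automata},
arXiv:2504.06058 (2025).

\end{thebibliography}
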